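\title{The list distinguishing number equals the distinguishing number}

\begin{abstract}
A vertex labeling of a graph $G$ is distinguishing if no non-trivial automorphism preserves it. The distinguishing number $D(G)$ is the least number of labels in such a labeling, and the list distinguishing number $D_l(G)$ is the least $k$ such that a distinguishing labeling can be chosen from any lists of $k$ labels given at the vertices. We prove that $D_l(G)=D(G)$ for every finite graph $G$. The proof works for every action of a finite group on a finite set: we order the labels, read a given labeling as a choice of rank in each list, and move it by a group element that minimizes a vector of sums lexicographically. The same argument allows list sizes that vary from orbit to orbit, and, applied to a wreath product, it shows that lists of size $k$ admit at least as many inequivalent distinguishing labelings as the labels $1,\dots,k$ do.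
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $G=(V,E)$ be a finite simple graph with automorphism group $\operatorname{Aut}(G)$. A \emph{labeling} of $G$ is a map $\phi$ from $V$ to an arbitrary set of labels. It is \emph{distinguishing} if for every $\sigma\in\operatorname{Aut}(G)$ other than the identity there is a vertex $x$ with $\phi(\sigma(x))\neq\phi(x)$. A distinguishing labeling $\phi\colon V\to\{1,\dots,r\}$, not necessarily onto, is called \emph{$r$-distinguishing}, and the \emph{distinguishing number} $D(G)$ is the least $r$ for which one exists. It measures how many labels are needed to destroy all symmetry of $G$. Thus $D(G)=1$ exactly when $\operatorname{Aut}(G)$ is trivial, and $D(K_n)=n$, because two vertices of $K_n$ with the same label can be exchanged.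

A \emph{list assignment} $L$ gives each vertex $v$ a finite set $L(v)$ of labels; different vertices may receive different lists. An \emph{$L$-labeling} is a labeling $\phi$ with $\phi(v)\in L(v)$ for all $v$. The \emph{list distinguishing number} $D_l(G)$ is the least $k$ such that every list assignment $L$ with $|L(v)|=k$ for all $v$ admits a distinguishing $L$-labeling. Since all lists may equal $\{1,\dots,k\}$, we have $D(G)\le D_l(G)$. Equality is known in several families: $D(K_n)=D_l(K_n)=n$, $D(K_{n,n})=D_l(K_{n,n})=n+1$, $D(C_n)=D_l(C_n)=2$ for $n\ge 6$, and $D(T)=D_l(T)$ for every tree $T$. The question, posed in \cite{AS}, is whether there is a graph $G$ with $D(G)\neq D_l(G)$.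

One may guess that there is none, because identical lists look like the worst case: when the lists are pairwise disjoint, every $L$-labeling is injective and hence distinguishing. The same reasoning, however, would apply to proper colorings, where it leads to a false conclusion.

\begin{example}\label{ex:coloring}
The graph $K_{2,4}$ has a proper coloring with two colors. Give the two vertices on the small side the lists $\{1,2\}$ and $\{3,4\}$, and the four vertices on the large side the lists $\{1,3\},\{1,4\},\{2,3\},\{2,4\}$. If the small side receives $x$ and $y$, the vertex with list $\{x,y\}$ has no color left, so no $L$-labeling is a proper coloring.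
\end{example}

Partly overlapping lists can therefore be worse than identical ones, and one might expect a similar example for distinguishing labelings. There is none.

\begin{theorem}\label{thm:graphs}
For every finite graph $G$ we have $D_l(G)=D(G)$.
\end{theorem}

The edges of $G$ enter the problem only through the group $\operatorname{Aut}(G)$, so we work with a finite group $\Gamma$ acting from the left on a finite set $U$. Labelings, list assignments and $L$-labelings of $U$ are defined as for $V$. For a labeling $\phi$ of $U$ let
\[
\Gamma_\phi=\{\kappa\in\Gamma:\ \phi(\kappa v)=\phi(v)\text{ for all }v\in U\}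
\]
be the subgroup of elements that preserve $\phi$, and call $\phi$ \emph{distinguishing} if $\Gamma_\phi=1$. For $\Gamma=\operatorname{Aut}(G)$ and $U=V$ this is the definition above. Theorem~\ref{thm:graphs} comes from a statement about all labelings with $k$ labels, distinguishing or not: whatever symmetry breaking the labels $1,\dots,k$ achieve, lists of size $k$ achieve as well, up to conjugacy.

\begin{theorem}\label{thm:stab}
Let a finite group $\Gamma$ act on a finite set $U$. Let $p\colon U\to\{1,\dots,k\}$ be any labeling, and let $L$ be a list assignment on $U$ with $|L(v)|\ge k$ for all $v$. Then there are $g\in\Gamma$ and an $L$-labeling $\phi$ such that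
\[
\Gamma_\phi\subseteq g\,\Gamma_p\,g^{-1}.
\]
\end{theorem}

\begin{proof}[Proof of Theorem~\ref{thm:graphs} from Theorem~\ref{thm:stab}]
Let $k=D(G)$, let $p$ be a $k$-distinguishing labeling, and let $L$ be a list assignment with all lists of size $k$. Theorem~\ref{thm:stab} with $\Gamma=\operatorname{Aut}(G)$ and $U=V$ gives an $L$-labeling $\phi$ with $\Gamma_\phi\subseteq g\Gamma_pg^{-1}=1$. So $\phi$ is distinguishing and $D_l(G)\le D(G)$. The reverse inequality was noted above.
\end{proof}

Section~\ref{sec:idea} develops the construction on small graphs. Section~\ref{sec:proof} proves a version of Theorem~\ref{thm:stab} in which the list size may depend on the orbit (Theorem~\ref{thm:orbit}) and applies it to other labeled objects (Corollary~\ref{cor:other}). Section~\ref{sec:count} counts distinguishing labelings up to symmetry (Theorem~\ref{thm:count}).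

\section{Labeling by rank}\label{sec:idea}

We are given a labeling $p$ with values $1,\dots,k$ and lists that need not contain these values. To transfer $p$ to the lists, order the labels, let
\[
\ell_1(v)<\ell_2(v)<\dots<\ell_{|L(v)|}(v)
\]
be the elements of $L(v)$, and read $p(v)$ as a rank: give $v$ the label $\ell_{p(v)}(v)$. If all lists are equal, this reproduces $p$ up to a renaming of the labels. If they differ, an element of low rank in one list may have high rank in another, and points that $p$ separates may receive the same label.

The remedy is to use the freedom that the group provides. For $h\in\Gamma$ and a labeling $p$ of $U$, define the \emph{translate} $hp$ by $(hp)(v)=p(h^{-1}v)$. Its classes are the sets $(hp)^{-1}(j)=h\,p^{-1}(j)$, and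
\begin{equation}\label{eq:conj}
\Gamma_{hp}=h\,\Gamma_p\,h^{-1}.
\end{equation}
Indeed, $\kappa\in\Gamma_{hp}$ means $p(h^{-1}\kappa v)=p(h^{-1}v)$ for all $v$, and the substitution $v=hu$ turns this into $p(h^{-1}\kappa hu)=p(u)$ for all $u$, that is, $h^{-1}\kappa h\in\Gamma_p$. Every translate of a distinguishing labeling is thus distinguishing, and each $h$ gives a candidate
\begin{equation}\label{eq:cand}
\phi_h(v)=\ell_{p(h^{-1}v)}(v).
\end{equation}
The task is to single out a good candidate.

\begin{example}\label{ex:K2}
Let $G=K_2$ have vertices $a,b$, let $p(a)=1$, $p(b)=2$, and let $L(a)=\{2,4\}$, $L(b)=\{1,2\}$. The candidate $\phi_1$ gives both vertices the label $2$. For the transposition $\tau$ the candidate $\phi_\tau$ gives $a$ the label $4$ and $b$ the label $1$, and it is distinguishing. So the choice of $h$ matters. The sum of all labels does not find the right choice by minimization, since it is $4$ for $\phi_1$ and $5$ for $\phi_\tau$. What marks $\phi_\tau$ is that rank $1$ goes to the vertex whose first list element is smallest.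
\end{example}

\begin{example}\label{ex:Kn}
Let $G=K_n$, let $p$ be a bijection onto $\{1,\dots,n\}$, and let all lists have size $n$. The translates of $p$ are all bijections, so a candidate is given by an ordering $v_1,\dots,v_n$ of the vertices, with $v_j$ labeled $\ell_j(v_j)$. Choose $v_1,v_2,\dots$ in turn so that $v_j$ minimizes $\ell_j$ among the vertices not yet chosen. Then
\[
\ell_j(v_j)\le\ell_j(v_{j+1})<\ell_{j+1}(v_{j+1})\qquad(1\le j<n),
\]
so the labels increase strictly and the labeling is distinguishing. Each of the successive minimizations is needed. For $n=3$ and $L(a)=\{1,2,3\}$, $L(b)=\{2,4,5\}$, $L(c)=\{2,3,4\}$, both orderings $a,b,c$ and $a,c,b$ minimize $\ell_1(v_1)$; the first yields the labels $1,4,4$, and only the second, which also minimizes $\ell_2(v_2)$, yields distinct labels $1,3,5$.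
\end{example}

In these examples the good candidate separates all points that the translate of $p$ separates. This cannot be achieved in general: in Example~\ref{ex:coloring}, let $p$ be the bipartition of $K_{2,4}$. Every automorphism preserves $p$, so $p$ is its only translate, and an $L$-labeling that separated the two classes would be a proper coloring. We must therefore allow points of different classes to share a label and still show that no new symmetry appears. When a class has several points, the number $\ell_j(v_j)$ is replaced by the sum of $\ell_j$ over the class.

\begin{example}\label{ex:C6}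
Let $G=C_6$ with vertices $0,\dots,5$ in cyclic order, and let $p$ be $1$ on $A=\{0,1,3\}$ and $2$ elsewhere. The three distances between points of $A$ are $1,2,3$, so an automorphism that maps $A$ to itself fixes each point of $A$; it then fixes the adjacent vertices $0$ and $1$ and is the identity. Thus $p$ is distinguishing. Consider the following lists and the candidate $\phi=\phi_1$.
\[
\begin{array}{c|cccccc}
v&0&1&2&3&4&5\\\hline
L(v)&\{1,2\}&\{1,2\}&\{1,2\}&\{2,3\}&\{2,3\}&\{2,3\}\\
p(v)&1&1&2&1&2&2\\
\phi(v)&1&1&2&2&3&3
\end{array}
\]
The sum of $\ell_1$ over $A$ is $1+1+2=4$. The only three-element set with a smaller sum is $\{0,1,2\}$, whose distances are $1,1,2$, so it is not an image of $A$ under an automorphism. Hence $A$ minimizes the sum of $\ell_1$ among its images. The vertices $2$ and $3$ lie in different classes of $p$ and have the same label. Nevertheless, let $\kappa$ be an automorphism that preserves $\phi$. The labels on $\kappa A$ sum to $4$, as on $A$. If $\kappa A$ contained a vertex outside $A$, that vertex would carry the larger element of its list, and the sum of $\ell_1$ over $\kappa A$ would be less than $4$, which is impossible for an image of $A$. So $\kappa A=A$ and $\kappa$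 is the identity.
\end{example}

The general proof applies the argument of Example~\ref{ex:C6} to one class after the other, in the manner of Example~\ref{ex:Kn}.

\section{The stabilizer theorem}\label{sec:proof}

Let $\mathbb N=\{1,2,\dots\}$. The candidate \eqref{eq:cand} needs only that $L(v)$ has at least $p(h^{-1}v)$ elements, and $h^{-1}v$ lies in the orbit $\Gamma v=\{\gamma v:\gamma\in\Gamma\}$ of $v$. So it costs nothing to let the list size depend on the orbit. Theorem~\ref{thm:stab} is part (i) of the next theorem for the constant function $f=k$.

\begin{theorem}\label{thm:orbit}
Let a finite group $\Gamma$ act on a finite set $U$, and let $f\colon U\to\mathbb N$ be constant on $\Gamma$-orbits.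
\begin{enumerate}
\item[(i)] Let $p\colon U\to\mathbb N$ satisfy $p(v)\le f(v)$ for all $v$, and let $L$ be a list assignment with $|L(v)|\ge f(v)$ for all $v$. Fix any linear order on the labels. Then there is $g\in\Gamma$ such that the $L$-labeling $\phi$ that assigns to $v$ the $p(g^{-1}v)$-th smallest element of $L(v)$ satisfies $\Gamma_\phi\subseteq g\Gamma_pg^{-1}$.
\item[(ii)] Every list assignment $L$ with $|L(v)|=f(v)$ for all $v$ admits a distinguishing $L$-labeling if and only if the particular lists $L(v)=\{1,\dots,f(v)\}$ do.
\end{enumerate}
\end{theorem}

We recall that $(x_1,\dots,x_k)$ precedes $(y_1,\dots,y_k)$ in the lexicographic order on $\mathbb R^k$ if the two vectors differ and $x_j<y_j$ at the first index $j$ where they differ. This is a linear order, so every finite non-empty set of vectors has a least element $x$. We use one property of it: if $y$ is in the set and $y_i=x_i$ for all $i<j$, then $x_j\le y_j$.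

\begin{proof}
(i) If $U$ is empty, both groups equal $\Gamma$, so let $U\ne\emptyset$ and $k=\max f$. The union of the lists is finite, so it has an order-preserving injection into $\mathbb R$. Renaming the labels by this injection changes neither the ranks in the lists nor the group $\Gamma_\phi$ of any $L$-labeling $\phi$. We may thus assume that the labels are real numbers, which can be added.

\emph{The choice of $g$.} For $h\in\Gamma$ and $1\le j\le k$ let $A_j^h=h\,p^{-1}(j)$. For fixed $h$ the sets $A_1^h,\dots,A_k^h$, some of which may be empty, partition $U$, and
\begin{equation}\label{eq:move}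
\kappa A_j^h=A_j^{\kappa h}\qquad(\kappa\in\Gamma).
\end{equation}
If $v\in A_j^h$, then $j=p(h^{-1}v)\le f(h^{-1}v)=f(v)\le|L(v)|$, because $f$ is constant on orbits. So $\ell_j$ is defined on $A_j^h$ for every $h$, and we may put
\[
s_j(h)=\sum_{v\in A_j^h}\ell_j(v),\qquad s(h)=(s_1(h),\dots,s_k(h))\in\mathbb R^k .
\]
Since $\Gamma$ is finite, there is $g\in\Gamma$ for which $s(g)$ is lexicographically least. Write $A_j=A_j^g$ and let $\phi(v)=\ell_j(v)$ for $v\in A_j$. As $v\in A_j$ means $p(g^{-1}v)=j$, this is the labeling in the statement.

\emph{The induction.} Let $\kappa\in\Gamma_\phi$. We know that $\kappa$ preserves labels and want to show that it preserves ranks, that is, $\kappa A_j=A_j$ for all $j$. A point of $\kappa A_j$ could a priori lie in a class of lower or of higher rank than $j$, and then its label could be smaller or larger than $\ell_j$. Induction on $j$ removes the first possibility, and minimality removes the second. Fix $j$ and assume $\kappa A_i=A_i$ for all $i<j$. By \eqref{eq:move}, $\kappa A_j=A_j^{\kappa g}$, so $\ell_j$ is defined on $\kappa A_j$ and its sum over this set is $s_j(\kappa g)$.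

\begin{enumerate}
\item[(a)] For $i<j$ we have $A_i^{\kappa g}=\kappa A_i=A_i$, hence $s_i(\kappa g)=s_i(g)$. The lexicographic minimality of $s(g)$ gives $s_j(g)\le s_j(\kappa g)=\sum_{v\in\kappa A_j}\ell_j(v)$.
\item[(b)] For $i<j$ the set $\kappa A_j$ is disjoint from $\kappa A_i=A_i$. So each $v\in\kappa A_j$ lies in some $A_i$ with $i\ge j$. Both $\ell_i(v)$ and $\ell_j(v)$ are defined, and $\phi(v)=\ell_i(v)\ge\ell_j(v)$, with equality if and only if $i=j$, that is, $v\in A_j$.
\item[(c)] Since $u\mapsto\kappa u$ is a bijection from $A_j$ to $\kappa A_j$ and $\kappa$ preserves $\phi$,
\[
\sum_{v\in\kappa A_j}\phi(v)=\sum_{u\in A_j}\phi(\kappa u)=\sum_{u\in A_j}\phi(u)=s_j(g).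
\]
\end{enumerate}
Together, (a), (b) and (c) give
\[
s_j(g)\le\sum_{v\in\kappa A_j}\ell_j(v)\le\sum_{v\in\kappa A_j}\phi(v)=s_j(g).
\]
The middle inequality is therefore an equality. It is a finite sum of the inequalities in (b), so each of them is an equality, and $\kappa A_j\subseteq A_j$. The two finite sets have the same size, so $\kappa A_j=A_j$, and the induction is complete.

The sets $A_j$ are the classes of the translate $gp$. Since $\kappa$ maps each of them to itself, $\kappa\in\Gamma_{gp}$, and $\Gamma_{gp}=g\Gamma_pg^{-1}$ by \eqref{eq:conj}.

(ii) The lists $\{1,\dots,f(v)\}$ form one of the list assignments in question, which proves ``only if''. Conversely, a distinguishing labeling $p$ from these lists satisfies $p\le f$ and $\Gamma_p=1$, and for any $L$ with $|L(v)|=f(v)$ part (i) gives an $L$-labeling $\phi$ with $\Gamma_\phi\subseteq g\Gamma_pg^{-1}=1$.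
\end{proof}

\begin{remark}\label{rem:hyp}
The finiteness of $\Gamma$ provides the minimizer $g$, and the finiteness of $U$ is used for the sums and for the step from $\kappa A_j\subseteq A_j$ to $\kappa A_j=A_j$. That $f$ is constant on orbits is used only to make $\ell_j$ defined on every $A_j^h$. Without it the labeling described in (i) can fail: for $K_2$ with $f(a)=p(a)=1$, $f(b)=p(b)=2$, $L(a)=\{2\}$ and $L(b)=\{1,2\}$, the candidate $\phi_1$ is constant and the candidate $\phi_\tau$ would need a second element of $L(a)$.
\end{remark}

Part (ii) describes all functions $f$, constant on orbits, for which lists of sizes $f(v)$ always suffice: they are those for which a distinguishing labeling $p\le f$ exists. In particular, no such function can be lowered below what ordinary labelings require. For an example with non-constant $f$, join a new vertex $w$ to all vertices of $C_6$. The vertex $w$ has degree $6$ and the others have degree $3$, so every automorphism fixes $w$ and acts on the cycle as an automorphism of $C_6$. The labeling $p$ of Example~\ref{ex:C6}, extended by $p(w)=1$, is distinguishing, so any list of size $1$ at $w$ and any lists of size $2$ on the cycle admit a distinguishing labeling.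

For an action of a finite group $\Gamma$ on a finite set $U$, let $D(\Gamma,U)$ be the least $r$ such that some $p\colon U\to\{1,\dots,r\}$ is distinguishing, and let $D_l(\Gamma,U)$ be the least $k$ such that every assignment of lists of size $k$ admits a distinguishing labeling; a number is $\infty$ if no such $r$ or $k$ exists. The \emph{kernel} of the action, the set of elements that fix every point of $U$, is contained in $\Gamma_\phi$ for every $\phi$ and equals $\Gamma_\phi$ for injective $\phi$. So a distinguishing labeling exists exactly when the kernel is trivial.

\begin{corollary}\label{cor:other}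
For every action of a finite group $\Gamma$ on a finite set $U$ we have $D_l(\Gamma,U)=D(\Gamma,U)$. In particular, the list version of the distinguishing number equals the ordinary version for vertex labelings of finite digraphs, hypergraphs and relational structures, and for edge labelings and total (vertex-and-edge) labelings of every finite graph for which a distinguishing labeling of that kind exists.
\end{corollary}

\begin{proof}
If the kernel is non-trivial, no labeling is distinguishing and both numbers are $\infty$. Otherwise let $k=D(\Gamma,U)<\infty$. Theorem~\ref{thm:orbit}(ii) with $f=k$ gives $D_l(\Gamma,U)\le k$, and identical lists give the reverse inequality. For the special cases, let $\Gamma$ be the automorphism group of the structure and $U$ the set being labeled. For a graph $G=(V,E)$, an automorphism $\sigma$ acts on $E$ by $\{x,y\}\mapsto\{\sigma(x),\sigma(y)\}$, and $U$ is $E$ or $V\cup E$.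
\end{proof}

The existence condition matters for edge labelings: the non-trivial automorphism of $K_2$ fixes the only edge. For total labelings it always holds, since an automorphism that fixes every vertex is the identity.

\section{Counting inequivalent labelings}\label{sec:count}

Call labelings $\psi,\psi'$ of $U$ \emph{equivalent} if there is $\gamma\in\Gamma$ with $\psi'(v)=\psi(\gamma v)$ for all $v$; we write $\psi'=\psi\circ\gamma$. Since $\psi\circ\gamma$ is the translate $\gamma^{-1}\psi$, two labelings are equivalent exactly when one is a translate of the other, and this is an equivalence relation. Theorem~\ref{thm:stab} transfers one labeling to the lists. The next theorem transfers several at once and keeps them inequivalent.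

\begin{theorem}\label{thm:count}
Let a finite group $\Gamma$ act on a finite set $U$. Let $p_1,\dots,p_b\colon U\to\{1,\dots,k\}$ be pairwise inequivalent, and let $L_1,\dots,L_b$ be list assignments on $U$, possibly all equal, with all lists of size at least $k$. Then there are a permutation $\pi$ of $\{1,\dots,b\}$, elements $g_1,\dots,g_b\in\Gamma$ and pairwise inequivalent labelings $\phi_1,\dots,\phi_b$ such that $\phi_i$ is an $L_i$-labeling and
\[
\Gamma_{\phi_i}\subseteq g_i\,\Gamma_{p_{\pi(i)}}\,g_i^{-1}\qquad\text{for all } i.
\]
In particular, for every finite graph $G$ and every assignment $L$ of lists of size $k$, the number of pairwise inequivalent distinguishing $L$-labelings of $G$ is at least the number of pairwise inequivalent $k$-distinguishing labelings of $G$.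
\end{theorem}

Applying the construction of Section~\ref{sec:proof} to each pair $(p_i,L_i)$ separately controls the groups $\Gamma_{\phi_i}$ but not the inequivalence. Let $U$ be a single point, let $p_1$ and $p_2$ have the values $1$ and $2$, and let $L_1=\{2,4\}$, $L_2=\{1,2\}$. The two labelings by rank are both equal to $2$. This is Example~\ref{ex:K2} again, with two copies of $U$ in place of the vertices $a$ and $b$, and the cure is the same: exchange the roles of $p_1$ and $p_2$. It suggests viewing the $b$ labelings as one labeling of $b$ copies of $U$, acted on by a group that also permutes the copies. An equivalence between $\phi_i$ and $\phi_j$ then becomes a symmetry that exchanges two copies, and Theorem~\ref{thm:stab} can exclude it.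

The group needed is the \emph{wreath product} $W=\Gamma\wr S_b$. Its elements are the tuples $(\gamma_1,\dots,\gamma_b;\rho)$ with $\gamma_i\in\Gamma$ and $\rho$ a permutation of $\{1,\dots,b\}$, and it acts on $U\times\{1,\dots,b\}$ by
\begin{equation}\label{eq:wreath}
(\gamma_1,\dots,\gamma_b;\rho)\cdot(u,i)=(\gamma_iu,\rho(i)).
\end{equation}
The product is $(\gamma_1,\dots,\gamma_b;\rho)(\delta_1,\dots,\delta_b;\sigma)=(\gamma_{\sigma(1)}\delta_1,\dots,\gamma_{\sigma(b)}\delta_b;\rho\sigma)$, which matches the composition $(u,i)\mapsto(\delta_iu,\sigma(i))\mapsto(\gamma_{\sigma(i)}\delta_iu,\rho\sigma(i))$. The group $W$ is finite, of order $|\Gamma|^b\,b!$.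

\begin{proof}[Proof of Theorem~\ref{thm:count}]
On $U\times\{1,\dots,b\}$ define $p(u,i)=p_i(u)$ and $L(u,i)=L_i(u)$. Theorem~\ref{thm:stab} for the action \eqref{eq:wreath}, together with \eqref{eq:conj}, gives $g=(\gamma_1,\dots,\gamma_b;\rho)\in W$ and an $L$-labeling $\phi$ with $W_\phi\subseteq W_q$, where $q=gp$. Let $\phi_i(u)=\phi(u,i)$ and $q_i(u)=q(u,i)$. Then $\phi_i$ is an $L_i$-labeling of $U$.

We first compute $q_i$. Put $\pi=\rho^{-1}$ and $g_i=\gamma_{\pi(i)}$. By \eqref{eq:wreath}, $g\cdot(g_i^{-1}u,\pi(i))=(u,i)$, so
\[
q_i(u)=p\bigl(g^{-1}\cdot(u,i)\bigr)=p_{\pi(i)}(g_i^{-1}u).
\]
Thus $q_i$ is the translate $g_i\,p_{\pi(i)}$. It follows that $\Gamma_{q_i}=g_i\Gamma_{p_{\pi(i)}}g_i^{-1}$ by \eqref{eq:conj}, and that $q_1,\dots,q_b$ are pairwise inequivalent, because $q_i$ is equivalent to $p_{\pi(i)}$ and $\pi$ is injective.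

\emph{Stabilizers.} Let $\kappa\in\Gamma_{\phi_i}$, and let $w\in W$ have $\kappa$ in position $i$, the identity of $\Gamma$ in the other positions, and the identity permutation. It sends $(u,i)$ to $(\kappa u,i)$ and fixes the other copies pointwise, so $w\in W_\phi\subseteq W_q$. Hence $q_i(\kappa u)=q_i(u)$ for all $u$, that is, $\kappa\in\Gamma_{q_i}=g_i\Gamma_{p_{\pi(i)}}g_i^{-1}$.

\emph{Inequivalence.} Suppose $\phi_i=\phi_j\circ\gamma$ with $i\ne j$ and $\gamma\in\Gamma$. Let $w\in W$ have $\gamma$ in position $i$, $\gamma^{-1}$ in position $j$, the identity in the other positions, and the transposition of $i$ and $j$ as its permutation. It sends $(u,i)$ to $(\gamma u,j)$ and $(u,j)$ to $(\gamma^{-1}u,i)$, and it fixes the other copies pointwise. Since $\phi_j(\gamma u)=\phi_i(u)$ and $\phi_i(\gamma^{-1}u)=\phi_j(u)$ for all $u$, we have $w\in W_\phi\subseteq W_q$. Evaluating $q$ at $(u,i)$ and at its image gives $q_i(u)=q_j(\gamma u)$ for all $u$, so $q_i$ and $q_j$ are equivalent, a contradiction.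

For the last assertion let $\Gamma=\operatorname{Aut}(G)$ and $U=V$. There are finitely many $k$-distinguishing labelings; let $p_1,\dots,p_b$ be representatives of their equivalence classes. If $b=0$ there is nothing to prove. Otherwise take $L_1=\dots=L_b=L$. All groups $\Gamma_{p_i}$ are trivial, so $\phi_1,\dots,\phi_b$ are pairwise inequivalent distinguishing $L$-labelings.
\end{proof}

\begin{example}\label{ex:count}
For $G=K_n$ the distinguishing labelings are the injective ones, and two of them are equivalent exactly when they have the same set of values. So there are $\binom kn$ classes of $k$-distinguishing labelings, and Theorem~\ref{thm:count} says: for any $n$ sets $L(1),\dots,L(n)$ of size $k$, at least $\binom kn$ different $n$-element sets have the form $\{x_1,\dots,x_n\}$ with $x_v\in L(v)$ for all $v$.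
\end{example}

\begin{thebibliography}{1}

\bibitem{AS}
Saeid Alikhani and Samaneh Soltani,
\emph{Characterization of graphs with distinguishing number equal list distinguishing number},
arXiv:1711.08887 (2017).

\end{thebibliography}
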